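\title{Embedding the middle skeleton of a triangulated manifold in Euclidean space}

\begin{abstract}
We prove that the $d$-skeleton of every triangulation of $\mathbb{CP}^d$ embeds in $\mathbb{R}^{2d}$ when $d=2^k-1$, which confirms a conjecture posed by Kishimoto and Matsushita. More generally, let $M$ be a closed connected topological $2d$-manifold with $d\neq 2$. We show that the $d$-skeleton of a triangulation of $M$ embeds in $\mathbb{R}^{2d}$ if and only if $H_d(M;\mathbb{F}_2)=0$ and the total Stiefel--Whitney class of $M$ is trivial; in particular, the answer does not depend on the triangulation. The method is to compare, in the $\mathbb{Z}/2$-equivariant cohomology of $M\times M$, the van Kampen obstruction with the class of the diagonal.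
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{embedding} is a homeomorphism onto its image. A \emph{triangulation} of a manifold $M$ is a simplicial complex $T$ together with a homeomorphism $|T|\to M$; no smoothness and no condition on links is imposed. The \emph{$d$-skeleton} $T^{(d)}$ is the subcomplex of all simplices of dimension at most $d$.

A finite $d$-dimensional complex embeds in $\mathbb{R}^{2d+1}$: place the vertices in general position and extend linearly. In $\mathbb{R}^{2d}$ the same construction may leave two disjoint $d$-simplices crossing in a point, and whether such crossings can be removed depends on the complex. The $d$-skeleton $K$ of a triangulated closed $2d$-manifold $M$ is a natural test case. It comes with an embedding in a manifold of the critical dimension $2d$, and one asks when $M$ can be replaced by $\mathbb{R}^{2d}$.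

If $M=S^{2d}$, then $K$ misses a point of $M$ and therefore embeds in $\mathbb{R}^{2d}$. If $d=1$, this is the only case: a triangulated closed connected surface with $V$ vertices, $E$ edges and $F$ triangles has $2E=3F$, hence $E=3V-3\chi(M)$, while a planar graph without loops and multiple edges has $E\le 3V-6$; so planarity forces $\chi(M)\ge 2$. For surfaces, then, the answer depends only on $M$.

For $M=\mathbb{CP}^d$ the following is known. The Stiefel--Whitney classes are $w_{2i}(\mathbb{CP}^d)=\binom{d+1}{i}x^i$, with $x$ the generator of $H^2(\mathbb{CP}^d;\mathbb{F}_2)$. One of them with $i\ge1$ is nonzero unless $d=2^k-1$, and consequently the $d$-skeleton of a triangulation of $\mathbb{CP}^d$ does not embed in $\mathbb{R}^{2d}$ unless $d=2^k-1$ for some $k\ge 1$. For $d=1$ it does embed, since $\mathbb{CP}^1=S^2$. For $d=3$ it embeds if the triangulation is smooth, that is, if the homeomorphism $|T|\to M$ restricts to a smooth embedding on each simplex. The conjecture posed in \cite{KM} is that \emph{the $d$-skeleton of any triangulation of $\mathbb{CP}^d$ embeds in $\mathbb{R}^{2d}$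 whenever $d=2^k-1$, $k\ge1$.}

The vanishing of all Stiefel--Whitney classes speaks for the conjecture, but there is a reason for doubt. The most direct way to embed $K$ would be to embed a neighborhood of it, and for $d=7$ this is impossible smoothly: the Pontryagin class $p_1(\mathbb{CP}^7)$ is $8$ times a generator of $H^4(\mathbb{CP}^7;\mathbb{Z})$, this group injects into $H^4(K;\mathbb{Z})$, and an open set that immerses in $\mathbb{R}^{14}$ has trivial tangent bundle. Nevertheless the conjecture holds.

\begin{theorem}\label{thm:cp}
If $d=2^k-1$ with $k\ge1$, then the $d$-skeleton of every triangulation of $\mathbb{CP}^d$ embeds in $\mathbb{R}^{2d}$, piecewise linearly if $d\ge3$.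
\end{theorem}

To state the general result we need three definitions. Let $G=\mathbb{Z}/2=\{1,t\}$, acting on spheres antipodally. The \emph{deleted product} of a finite simplicial complex $K$ is
\[
\tilde K=\bigcup\{\sigma\times\tau:\ \sigma,\tau\text{ simplices of }K,\ \sigma\cap\tau=\emptyset\}\subset |K|\times|K| .
\]
It is a CW complex with cells $\sigma\times\tau$, and $t$ acts by $(p,q)\mapsto(q,p)$, exchanging the distinct cells $\sigma\times\tau$ and $\tau\times\sigma$; so the action is free. Let $\eta\in H^1(\tilde K/G;\mathbb{F}_2)$ be the first Stiefel--Whitney class of the real line bundle associated with the double cover $\tilde K\to\tilde K/G$. For $\dim K=d$, the \emph{mod $2$ van Kampen obstruction} of $K$ is $\eta^{2d}\in H^{2d}(\tilde K/G;\mathbb{F}_2)$. Finally, for a closed connected topological $n$-manifold $M$, Poincar\'e duality gives unique \emph{Wu classes} $v_j\in H^j(M;\mathbb{F}_2)$ with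
\[
\langle v_j\,c,[M]\rangle=\langle \mathrm{Sq}^j c,[M]\rangle\qquad\text{for all }c\in H^{n-j}(M;\mathbb{F}_2).
\]
Put $v=\sum_j v_j$, $\mathrm{Sq}=\sum_i\mathrm{Sq}^i$ and $w(M)=\mathrm{Sq}(v)$. For smooth $M$ this is the total Stiefel--Whitney class of the tangent bundle, by Wu's formula.

\begin{theorem}\label{thm:main}
Let $d\ge1$, let $M$ be a closed connected topological $2d$-manifold, let $T$ be any triangulation of $M$, and let $K=T^{(d)}$. Consider the following conditions.
\begin{enumerate}
\item[(i)] $K$ embeds in $\mathbb{R}^{2d}$.
\item[(ii)] There is a $G$-map $\tilde K\to S^{2d-1}$.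
\item[(iii)] The mod $2$ van Kampen obstruction of $K$ vanishes.
\item[(iv)] $H^d(M;\mathbb{F}_2)=0$ and $v_j(M)=0$ for $0<j<d$; equivalently, $H_d(M;\mathbb{F}_2)=0$ and $w(M)=1$.
\end{enumerate}
Then \textup{(i)}$\Rightarrow$\textup{(ii)}$\Leftrightarrow$\textup{(iii)}$\Leftrightarrow$\textup{(iv)}, and for $d\ne2$ all four conditions are equivalent. In particular, for $d\neq2$ embeddability does not depend on the triangulation.
\end{theorem}

The two forms of (iv) agree for the following reason. The groups $H^d$ and $H_d$ over $\mathbb{F}_2$ are dual. The map $\mathrm{Sq}$ is the identity plus terms that raise degree, hence invertible, and it fixes $1=v_0$; so $w(M)=1$ if and only if $v=1$. Finally $v_j=0$ for $j>d$, because $\mathrm{Sq}^j$ vanishes on classes of degree $2d-j<j$, and $v_d=0$ when $H^d(M;\mathbb{F}_2)=0$. So both forms say that $H^d(M;\mathbb{F}_2)=0$ and $v=1$.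

\begin{corollary}\label{cor:examples}
\begin{enumerate}
\item[(a)] For every $d\ge1$ and every triangulation of $\mathbb{CP}^d$, the $d$-skeleton embeds in $\mathbb{R}^{2d}$ if and only if $d=2^k-1$ for some $k\ge1$.
\item[(b)] For every $n\ge1$ and every triangulation of $\mathbb{HP}^n$, the $2n$-skeleton embeds in $\mathbb{R}^{4n}$ if and only if $n=2^k-1$ for some $k\ge1$.
\item[(c)] Let $a,b\ge1$, $a+b=2d$, $d\ne2$. For every triangulation of $S^a\times S^b$, the $d$-skeleton embeds in $\mathbb{R}^{2d}$ if and only if $a\ne b$.
\end{enumerate}
\end{corollary}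

The idea behind both theorems is to move the problem from the complex to the manifold. The only obstruction to (ii) is an integral class $u^d$ on $\tilde K/G$, which depends on the triangulation only through the space on which it lives: it is the restriction of a class $u^d$ in the equivariant cohomology of $X=M\times M$. In the same degree lives the equivariant class $\delta$ of the diagonal, which vanishes off the diagonal and hence on $\tilde K$. So it suffices to understand $\delta-u^d$, a class defined without reference to $T$. In the good cases it is a transfer of a class that vanishes on $K\times K$ because $K$ has no cohomology above degree $d$.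

Section~\ref{sec:obstruction} reduces the embedding problem to the class $u^d$. Section~\ref{sec:cp} proves Theorem~\ref{thm:cp}. That theorem also follows from Theorem~\ref{thm:main}, but the direct proof is short, works over $\mathbb{Z}$, and is the model for the general case, which occupies Sections~\ref{sec:diagonal}--\ref{sec:end}.

\section{Deleted products and the obstruction class}\label{sec:obstruction}

We do not distinguish a complex from its realization, and we identify $M$ with $|T|$; since $M$ is compact, $T$ is finite. On a product $Y\times Y$ the group $G$ acts by the swap, and $\Delta$ denotes the diagonal. The pair $(T,T^{(d)})$ has no cells of dimension $\le d$, so for any coefficients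
\begin{equation}\label{eq:skeleton}
H^j(T)\to H^j(T^{(d)})\ \text{ is injective for }j\le d,\qquad H^j(T^{(d)})=0\ \text{ for }j>d .
\end{equation}

\subsection{Equivariant cohomology and transfer}

Let $EG=S^\infty$ and $BG=\mathbb{RP}^\infty$. For a $G$-space $Y$ put $H_G^*(Y;A)=H^*(EG\times_GY;A)$, and likewise for pairs; this is a module over $H^*(BG;A)$. If $Y$ is a free $G$-CW complex, then $EG\times_GY\to Y/G$ has contractible fiber and $H^*_G(Y;A)=H^*(Y/G;A)$. If $G$ acts trivially, then $H^*_G(Y;A)=H^*(BG\times Y;A)$. A $G$-vector bundle $E\to Y$ gives a vector bundle $EG\times_GE\to EG\times_GY$, and the Chern, Euler and Thom classes of $E$ are by definition those of this bundle. A representation $V$ is regarded as the $G$-bundle $Y\times V$. Let $\ell$ be the real sign representation, $\ell_{\mathbb{C}}=\ell\otimes\mathbb{C}$, and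
\[
\eta=w_1(\ell),\qquad u=c_1(\ell_{\mathbb{C}}),\qquad H^*(BG;\mathbb{F}_2)=\mathbb{F}_2[\eta],\qquad H^*(BG;\mathbb{Z})=\mathbb{Z}[u]/(2u).
\]
The class $u$ reduces mod $2$ to $w_2(\ell\oplus\ell)=\eta^2$, and on $\tilde K$ the class $\eta$ is the one used in the introduction.

Singular cochains on the base of the double cover $EG\times Y\to EG\times_GY$ are the $G$-invariant cochains on $EG\times Y\simeq Y$. The inclusion of the invariant cochains induces $\operatorname{res}\colon H_G^*(Y)\to H^*(Y)$, and $\varphi\mapsto\varphi+t^*\varphi$ induces the \emph{transfer} $\operatorname{tr}\colon H^*(Y)\to H_G^*(Y)$. Both are natural for $G$-maps, also of pairs, and the cochain formulas give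
\begin{equation}\label{eq:transfer}
\operatorname{tr}\operatorname{res}z=2z,\qquad \operatorname{res}\operatorname{tr}y=y+t^*y,\qquad \operatorname{tr}t^*y=\operatorname{tr}y,\qquad \operatorname{tr}(y)\,z=\operatorname{tr}(y\cdot\operatorname{res}z).
\end{equation}
Also $t^*\operatorname{res}z=\operatorname{res}z$, and $\operatorname{res}\eta=0$, $\operatorname{res}u=0$ because $EG$ is contractible. For a free $G$-CW complex $Y$ the same formulas for $\operatorname{res}$ and $\operatorname{tr}$ hold with cellular cochains of $Y$.

\subsection{Two retractions}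

The compact sets $\tilde T$ and $\Delta$ are disjoint in $|T|\times|T|$, and each is a deformation retract of the complement of the other.

\begin{lemma}\label{lem:retract}
Let $T$ be a finite simplicial complex and $X=|T|\times|T|$.
\begin{enumerate}
\item[(a)] There is a $G$-equivariant deformation retraction of $X\setminus\Delta$ onto $\tilde T$. For subcomplexes $B_1,B_2$ it restricts to a deformation retraction of $(B_1\times B_2)\setminus\Delta$ onto $\tilde T\cap(B_1\times B_2)$.
\item[(b)] There is a $G$-equivariant deformation retraction of the open set $N=X\setminus\tilde T$ onto $\Delta$.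
\end{enumerate}
\end{lemma}

\begin{proof}
For points $p,q$ with barycentric coordinates $p_v,q_v$ let $p\wedge q$ be the vector with coordinates $\min(p_v,q_v)$, and let $\rho=\rho(p,q)=\sum_v\min(p_v,q_v)\in[0,1]$. Then $\rho=0$ if and only if $p$ and $q$ have disjoint supports, that is, $(p,q)\in\tilde T$. And $\rho=1$ if and only if $p_v\le q_v$ for all $v$, which means $p=q$ since both vectors have coordinate sum $1$.

(a) For $p\ne q$ and $0\le s\le1$ put
\[
p_s=\frac{p-s\,(p\wedge q)}{1-s\rho},\qquad q_s=\frac{q-s\,(p\wedge q)}{1-s\rho}.
\]
The coordinates are nonnegative with sum $1$ and the supports do not grow, so $p_s$ stays in every subcomplex that contains $p$, and likewise for $q$. We have $p_s-q_s=(p-q)/(1-s\rho)\ne0$. At $s=1$ the supports are disjoint, and on $\tilde T$ nothing moves because $p\wedge q=0$. The formulas are symmetric in $p$ and $q$.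

(b) For $\rho>0$ put $r=(p\wedge q)/\rho$, a point supported in the supports of both $p$ and $q$, and $p_s=(1-s)p+sr$, $q_s=(1-s)q+sr$. Then $\rho(p_s,q_s)=(1-s)\rho+s>0$, the pair $(p_1,q_1)=(r,r)$ lies in $\Delta$, and $r=p$ if $p=q$.
\end{proof}

\subsection{The obstruction}

\begin{proposition}\label{prop:obstruction}
Let $K$ be a finite $d$-dimensional simplicial complex, $d\ge1$.
\begin{enumerate}
\item[(a)] If $K$ embeds in $\mathbb{R}^{2d}$, there is a $G$-map $\tilde K\to S^{2d-1}$. If there is such a map, then $\eta^{2d}=0$ in $H^{2d}(\tilde K/G;\mathbb{F}_2)$.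
\item[(b)] If $u^d=0$ in $H^{2d}(\tilde K/G;\mathbb{Z})$, there is a $G$-map $\tilde K\to S^{2d-1}$.
\item[(c)] If there is a $G$-map $\tilde K\to S^{2d-1}$ and $d\ge3$, then $K$ embeds piecewise linearly in $\mathbb{R}^{2d}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) For an embedding $f$, the map $(p,q)\mapsto(f(p)-f(q))/|f(p)-f(q)|$ is a $G$-map. A $G$-map induces a map $\tilde K/G\to\mathbb{RP}^{2d-1}$ that pulls $\eta$ back to $\eta$, and $H^{2d}(\mathbb{RP}^{2d-1};\mathbb{F}_2)=0$.

(b) The sphere $S^{2d-1}$ with the antipodal action is the unit sphere of $2d\,\ell=d\,\ell_{\mathbb{C}}$, so $G$-maps $\tilde K\to S^{2d-1}$ are the sections of the unit sphere bundle of $d\,\ell_{\mathbb{C}}$ over $\tilde K/G$. The base is a CW complex of dimension at most $2d$ and the fiber is $(2d-2)$-connected, so the primary obstruction is the only one. The bundle is complex, hence oriented, and then the primary obstruction is the Euler class (Milnor--Stasheff, Theorem~12.5), which is $c_d(d\,\ell_{\mathbb{C}})=u^d$.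

(c) Weber's theorem \cite{Weber} states that a compact $n$-dimensional polyhedron $K$ embeds piecewise linearly in $\mathbb{R}^m$ if there is a $G$-map $(K\times K)\setminus\Delta\to S^{m-1}$ and $2m\ge3(n+1)$. Such a map is obtained by composing with the retraction of Lemma~\ref{lem:retract}(a), and for $m=2d$, $n=d$ the inequality $4d\ge3d+3$ means $d\ge3$. (This case is the van Kampen--Shapiro--Wu theorem.)
\end{proof}

Part (a) is (i)$\Rightarrow$(ii)$\Rightarrow$(iii) in Theorem~\ref{thm:main}. Note the asymmetry: the necessary condition is stated mod $2$, while the sufficient condition is integral.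

\section{Complex projective space}\label{sec:cp}

In this section $M=\mathbb{CP}^d$ with homogeneous coordinates $z_0,\dots,z_d$, $X=M\times M$, coefficients are integers, $H=\mathcal{O}(1)$ and $x=c_1(H)$. The $z_a$ are sections of $H$. The smooth structure is used only to study $X$; the skeleton $K$ enters only as a subspace with no cohomology above degree $d$.

\subsection{The diagonal class}

Give $X$ a product Riemannian metric, which the swap preserves. The normal bundle of $\Delta$ consists of the vectors $(\xi,-\xi)$, on which $t$ acts by $-1$; so it is the complex $G$-bundle $TM\otimes_{\mathbb{C}}\ell_{\mathbb{C}}$, and the exponential map gives an equivariant tubular neighborhood. By excision its Thom class lies in $H^{2d}_G(X,X\setminus\Delta)$. Let $\delta\in H_G^{2d}(X)$ be the image. Then $\delta|_{X\setminus\Delta}=0$, and $\delta|_\Delta$ is the Euler class of the normal bundle. We have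
\[
H_G^*(\Delta)=H^*(BG\times M)=\mathbb{Z}[x,u]/(x^{d+1},2u),\qquad H^{2d}_G(\Delta)=\mathbb{Z}\,x^d\oplus\bigoplus_{0\le i<d}\mathbb{F}_2\,x^iu^{d-i}.
\]
The splitting principle gives $c_d(V\otimes\lambda)=\sum_ic_i(V)c_1(\lambda)^{d-i}$ for $V$ of rank $d$ and a line bundle $\lambda$, and $c(\mathbb{CP}^d)=(1+x)^{d+1}$. Hence
\begin{equation}\label{eq:deltaDelta}
\delta|_\Delta=\sum_{i=0}^d\binom{d+1}{i}x^iu^{d-i}.
\end{equation}

\begin{example}[$d=1$]\label{ex:one}
Let $H\boxtimes H=\mathrm{pr}_1^*H\otimes\mathrm{pr}_2^*H$, with $t$ exchanging the factors. The determinant $z_0(p)z_1(q)-z_1(p)z_0(q)$ changes sign under the swap, so it is an equivariant section of $(H\boxtimes H)\otimes\ell_{\mathbb{C}}$; it vanishes exactly on $\Delta$, transversally. Therefore $\delta-u=c_1(H\boxtimes H)$. Choose coordinates so that $\infty=\{z_0=0\}$ is not in $K$. The invariant section $z_0(p)z_0(q)$ of $H\boxtimes H$ has no zeros on $K\times K$, so $\delta-u$ vanishes there, and $u|_{\tilde K}=0$. The quotient of the two sections is the difference of the affine coordinates $z_1/z_0$ of $q$ and $p$: we recover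 the $G$-map that comes from the embedding $K\subset\mathbb{CP}^1\setminus\infty=\mathbb{R}^2$.
\end{example}

For larger $d$ we have no such formula and must locate $\delta-u^d$ in $H_G^{2d}(X)$. There are two kinds of classes. A pair of distinct basis elements $x^i\times x^j$, $x^j\times x^i$ of $H^*(X)$ is exchanged by $t$ and gives the class $\operatorname{tr}(x^i\times x^j)$. The invariant elements $x^i\times x^i$ need an equivariant refinement, which a bundle provides: let $E=\mathrm{pr}_1^*H\oplus\mathrm{pr}_2^*H$ with $t$ exchanging the summands, and let $Q=c_2(E)\in H^4_G(X)$, so that $\operatorname{res}Q=x\times x$.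

\begin{lemma}\label{lem:generators}
For every $d\ge1$, the group $H_G^*(X;\mathbb{Z})$ is generated by the classes $\operatorname{tr}(x^i\times x^j)$ with $0\le i<j\le d$ and $Q^iu^k$ with $0\le i\le d$, $k\ge0$.
\end{lemma}

The proof is given in Section~\ref{sub:generators}. The restrictions of these classes to $\Delta$ are easy to compute. For $i+j=d$, naturality and \eqref{eq:transfer} give $\operatorname{tr}(x^i\times x^j)|_\Delta=\operatorname{tr}\operatorname{res}x^d$. The bundle $E|_\Delta=H\oplus H$ with the swap splits into its symmetric and antisymmetric parts, $E|_\Delta=H\oplus(H\otimes\ell_{\mathbb{C}})$. Thus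
\begin{equation}\label{eq:restrict}
\operatorname{tr}(x^i\times x^j)|_\Delta=2x^d\quad(i+j=d),\qquad Q|_\Delta=x(x+u).
\end{equation}

\begin{example}[$d=3$]\label{ex:three}
By Lemma~\ref{lem:generators} and $2u=0$,
\[
\delta=a\operatorname{tr}(1\times x^3)+a'\operatorname{tr}(x\times x^2)+b\,u^3+b'\,Qu,\qquad a,a'\in\mathbb{Z},\quad b,b'\in\{0,1\}.
\]
By \eqref{eq:deltaDelta}, $\delta|_\Delta=u^3+4xu^2+6x^2u+4x^3=u^3+4x^3$. By \eqref{eq:restrict}, the right side restricts to $2(a+a')x^3+b\,u^3+b'(xu^2+x^2u)$. Comparing the coefficients of $u^3$ and $xu^2$ gives $b=1$ and $b'=0$, so $\delta-u^3$ is the transfer of $a\,(1\times x^3)+a'(x\times x^2)$. On a $3$-dimensional complex $K$ the classes $x^2$ and $x^3$ vanish, so this class is zero on $K\times K$, and $u^3|_{\tilde K}=0$.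
\end{example}

\subsection{Proof of Theorem~\ref{thm:cp}}

\begin{lemma}\label{lem:transferCP}
Let $d=2^k-1$. Then $\delta-u^d=\operatorname{tr}(y)$ with $y=\sum a_{ij}\,x^i\times x^j$, $a_{ij}\in\mathbb{Z}$, the sum running over $i<j$, $i+j=d$.
\end{lemma}

\begin{proof}
Since $d$ is odd, the generators $Q^iu^{d-2i}$ of degree $2d$ have $2i<d$, and they are killed by $2$. So $\delta-u^d=\operatorname{tr}(y)+\sum_{2i<d}b_iQ^iu^{d-2i}$ with $y$ as stated and $b_i\in\{0,1\}$. The coefficients $\binom{2^k}{i}$ are even for $0<i<2^k$, so \eqref{eq:deltaDelta} becomes $\delta|_\Delta=u^d+(d+1)x^d$. Restricting to $\Delta$ gives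
\[
\Bigl(d+1-2\sum a_{ij}\Bigr)x^d=\sum_{2i<d}b_i\,x^i(x+u)^iu^{d-2i}=\sum_{2i<d}b_i\sum_{r=0}^i\binom ir x^{i+r}u^{d-i-r}.
\]
Suppose some $b_i$ is $1$ and take the smallest such $i$. Terms with a larger index are divisible by $x^{i+1}$, so the component of the right side in the summand $\mathbb{F}_2\,x^iu^{d-i}$ is nonzero. The left side has no such component. Hence all $b_i$ vanish.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cp}]
For $d=1$, the skeleton $K$ misses the interior points of the triangles, so it lies in $S^2$ minus a point. Let $d=2^k-1\ge3$. If $i<j$ and $i+j=d$, then $2j>d$, so $x^j|_K=0$ by \eqref{eq:skeleton}; hence the class $y$ of Lemma~\ref{lem:transferCP} vanishes on $K\times K\supset\tilde K$. Since $\tilde K\subset X\setminus\Delta$, also $\delta|_{\tilde K}=0$. By naturality of the transfer, $u^d|_{\tilde K}=-\operatorname{tr}(y|_{\tilde K})=0$ in $H^{2d}(\tilde K/G;\mathbb{Z})$, and Proposition~\ref{prop:obstruction}(b),(c) gives a piecewise linear embedding.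
\end{proof}

\begin{remark}\label{rem:fail}
The hypothesis on $d$ was used twice, through the parity of $d$ and through the binomial coefficients, and each use is needed for Lemma~\ref{lem:transferCP}. For $d=2$ we have $\delta|_\Delta=u^2+xu+3x^2$, and among the generators $\operatorname{tr}(1\times x^2)$, $u^2$, $Q$ only $Q|_\Delta=x^2+xu$ involves $xu$; so $Q$ occurs in $\delta$ with odd coefficient. For $d=5$ we have $\delta|_\Delta=u^5+x^2u^3+x^4u+6x^5$, while $Qu^3|_\Delta=xu^4+x^2u^3$ and $Q^2u|_\Delta=x^2u^3+x^4u$; so $\delta=u^5+Q^2u+\operatorname{tr}(\cdot)$. The two halves of condition (iv) in Theorem~\ref{thm:main} exclude these two kinds of extra terms.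
\end{remark}

\subsection{Proof of Lemma~\ref{lem:generators}}\label{sub:generators}

Let $\mathbb{CP}^i=\{z_{i+1}=\dots=z_d=0\}$, with open top cell $e^{2i}=\{z_i\neq0\}\cap\mathbb{CP}^i\cong\mathbb{C}^i$ (coordinates $z_a/z_i$, $a<i$) and characteristic map $\phi_i\colon D^{2i}\to\mathbb{CP}^i$, $\zeta\mapsto[\zeta_0:\dots:\zeta_{i-1}:\sqrt{1-|\zeta|^2}:0:\dots:0]$. The product cells filter $X$ by the invariant subcomplexes
\[
X_m=\bigcup_{i+j\le m}\mathbb{CP}^i\times\mathbb{CP}^j,\qquad X_{-1}=\emptyset,\quad X_{2d}=X .
\]
The swap exchanges $e^{2i}\times e^{2j}$ and $e^{2j}\times e^{2i}$. The cell $e^{2i}\times e^{2i}$ is preserved but not fixed pointwise; it is the complex representation $V_i=\mathbb{C}^i\oplus\mathbb{C}^i$ with the swap, and for it the Thom isomorphism replaces cellular cohomology.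

By excision, pullback along the characteristic maps splits $H_G^*(X_m,X_{m-1})$ into the following summands.
\begin{itemize}
\item For each $i<j\le d$ with $i+j=m$, a \emph{free summand} $H_G^*(G\times D^{2m},G\times S^{2m-1})=H^*(D^{2m},S^{2m-1})$, which is $\mathbb{Z}$ in degree $2m$.
\item If $m=2i$, the \emph{Thom summand} $H_G^*(B,\partial B)$ with $B=D^{2i}\times D^{2i}$. Radial retraction and excision identify it with $H_G^*(B,B\setminus0)$ and then with the same group for the interior of $B$, which $\phi_i\times\phi_i$ maps $G$-homeomorphically onto $V_i$, with $0$ going to $0$. So the summand is $H_G^*(V_i,V_i\setminus0)$, the free $\mathbb{Z}[u]/(2u)$-module on the Thom class $\theta_i$ of degree $4i$.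
\end{itemize}
All of this lies in even degrees. By induction on $m$, so does $H_G^*(X_m)$, and
\[
0\to H_G^*(X_m,X_{m-1})\to H_G^*(X_m)\to H_G^*(X_{m-1})\to0
\]
is exact. We show by induction on $m$ that the restrictions of the classes in the lemma generate $H_G^*(X_m)$. Given $z\in H_G^*(X_m)$, subtract a combination of these classes that agrees with $z$ on $X_{m-1}$; the difference comes from $H_G^*(X_m,X_{m-1})$. So it suffices to generate this relative group by lifts of classes in the list.

\emph{Free summands.} Let $i<j$, $i+j=m$, and let $\kappa_{ij}\in H^{2m}(X_m,X_{m-1})$ be the cellular cochain that is $1$ on $e^{2i}\times e^{2j}$ and $0$ on the other $2m$-cells. There are no odd cells, and for $a+b=m$ the class $x^i\times x^j$ evaluates on $\mathbb{CP}^a\times\mathbb{CP}^b$ to $1$ if $(a,b)=(i,j)$ and to $0$ otherwise; so $\kappa_{ij}$ lifts $x^i\times x^j|_{X_m}$, and $\operatorname{tr}\kappa_{ij}$ lifts $\operatorname{tr}(x^i\times x^j)|_{X_m}$. By naturality $\operatorname{tr}\kappa_{ij}$ has component $0$ in all summands but that of $(i,j)$. There it is $\kappa_{ij}+t^*\kappa_{ij}$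 restricted to the one cell $e^{2i}\times e^{2j}$, a generator.

\emph{The Thom summand.} Let $m=2i$. For $i=0$ the space $X_0$ is a fixed point and the $u^k$ generate. Let $i\ge1$. We realize $Q^i=c_{2i}(iE)$, the Euler class of $iE=E\oplus\dots\oplus E$, by a section with a single zero. The equivariant section $s(p,q)=(z_a(p),z_a(q))_{0\le a<i}$ of $iE$ vanishes on $\Lambda\times\Lambda$, where $\Lambda=\{z_0=\dots=z_{i-1}=0\}$. Now $\Lambda\cap\mathbb{CP}^{i-1}=\emptyset$, and $\Lambda\cap\mathbb{CP}^i$ is the origin $p_i$ of $e^{2i}$. If $a+b\le2i$ and $(a,b)\ne(i,i)$, then $\min(a,b)\le i-1$, so $s$ has no zero on $\mathbb{CP}^a\times\mathbb{CP}^b$. Thus $o=(p_i,p_i)$ is the only zero of $s$ on $X_{2i}$. Let $\epsilon\in H_G^{4i}(X_{2i},X_{2i}\setminus o)$ be the pullback under $s$ of the Thom class of $iE$, and $\epsilon'$ its image in $H_G^{4i}(X_{2i},X_{2i-1})$. Since $s$ is homotopic to the zero section, $\epsilon'$ lifts $Q^i|_{X_{2i}}$. Over the cell $e^{2i}\times e^{2i}=V_i$, trivialize $H$ by $z_i$. Then $iE$ becomes the product $G$-bundle with fiber $V_i$, and $s$ becomes $(p,q)\mapsto(z_a/z_i(p),z_a/z_i(q))_{a<i}$,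 the identity of $V_i$. Hence the Thom component of $\epsilon'$ is $\theta_i$, and that of $u^k\epsilon'$, a lift of $Q^iu^k$, is $u^k\theta_i$.

The classes $\operatorname{tr}\kappa_{ij}$ generate the free summands, and the classes $u^k\epsilon'$ generate the quotient by them. This completes the induction. \qed

\section{The diagonal class of a topological manifold}\label{sec:diagonal}

From now on $M$, $T$, $K$, $d$ are as in Theorem~\ref{thm:main}, and $X=M\times M$. Three tools of the last section are gone: the normal bundle that defined $\delta$, the cells that gave generators, and formula \eqref{eq:deltaDelta}. This section replaces them, the last two only mod $2$.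

\subsection{Thom classes}

Let $R=\mathbb{Z}_{(2)}$ be the ring of rational numbers with odd denominator. Let $A=\mathbb{F}_2$, or $A=R$ with $M$ oriented.

\begin{lemma}\label{lem:thom}
\begin{enumerate}
\item[(a)] For subcomplexes $B\subset T$ there are isomorphisms
\[
H^n\bigl(B\times M,(B\times M)\setminus\Delta;A\bigr)\cong H^{n-2d}(B;A),
\]
compatible with restriction to smaller subcomplexes and with reduction mod $2$.
\item[(b)] The map $\operatorname{res}\colon H_G^{2d}(X,X\setminus\Delta;A)\to H^{2d}(X,X\setminus\Delta;A)\cong A$ is an isomorphism.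
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first projection makes $(X,X\setminus\Delta)$ a fiber bundle pair over $M$ with fiber $(M,M\setminus p)$. Indeed, let $D^{2d}\subset M$ be a closed ball in a chart, centered at $p$. For $q$ in its interior let $h_q$ be the homeomorphism of $M$ that is the identity outside the ball and maps each segment from $p$ to a boundary point linearly onto the segment from $q$ to that point. Then $(q,m)\mapsto(q,h_q(m))$ is a local trivialization carrying $\{m=p\}$ to $\Delta$. The cohomology of the fiber is $A$ in degree $2d$ and zero otherwise. The image of the fundamental class $[M]\in H_{2d}(M;A)$ generates each $H_{2d}(M,M\setminus q;A)$ and is preserved by $h_q$, which is isotopic to the identity; so the local system is trivial. The Serre spectral sequence of the bundle pair over $B$ has a single row, which gives the isomorphisms and their naturality.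

(b) First, $t$ acts trivially on $H^{2d}(X,X\setminus\Delta;A)\cong H^0(M;A)=A$; here $M$ connected is used. To see this, let $O\cong\mathbb{R}^{2d}$ be an open chart. Restriction to $(O\times M,(O\times M)\setminus\Delta)$ is the isomorphism $H^0(M;A)\to H^0(O;A)$ by the argument of (a), and further restriction to $(O\times O,(O\times O)\setminus\Delta)$ is an excision. The map $(p,q)\mapsto p-q$ is a homotopy equivalence of this pair with $(\mathbb{R}^{2d},\mathbb{R}^{2d}\setminus0)$ that turns the swap into $-1$, of degree $(-1)^{2d}=1$. Now consider the spectral sequence $H^p(BG;H^q(X,X\setminus\Delta;A))\Rightarrow H_G^{p+q}(X,X\setminus\Delta;A)$. Its rows $q<2d$ vanish by (a), so in total degree $2d$ only $E_2^{0,2d}$, the invariants of $A$, remains, and it supports no differential. The edge map is $\operatorname{res}$.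
\end{proof}

Let $\theta_A$ generate $H_G^{2d}(X,X\setminus\Delta;A)$; by the lemma $\theta_R$ reduces mod $2$ to $\theta_{\mathbb{F}_2}$. Let $\delta_A\in H_G^{2d}(X;A)$ be the image of $\theta_A$. For the rest of this section and the next, coefficients are $\mathbb{F}_2$, and we write $\theta=\theta_{\mathbb{F}_2}$, $\delta=\delta_{\mathbb{F}_2}$, $D=\operatorname{res}\delta\in H^{2d}(X)$. Then $t^*D=D$, and the exact sequence of the pair gives
\begin{equation}\label{eq:kernel}
\ker\bigl(H_G^{2d}(X)\to H_G^{2d}(X\setminus\Delta)\bigr)=\{0,\delta\}.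
\end{equation}
Moreover $D$ is Poincar\'e dual to the diagonal:
\begin{equation}\label{eq:dual}
\langle D\,z,[X]\rangle=\langle z|_\Delta,[M]\rangle\qquad\text{for }z\in H^{2d}(X).
\end{equation}
To prove this, recall the duality isomorphism $\Phi\colon H^{2d}(\Delta)\to H_{2d}(X,X\setminus\Delta)$ for the compact polyhedron $\Delta$ in the closed $4d$-manifold $X$; it sends $z|_\Delta$ to the image of $z\cap[X]$. Hence $\langle Dz,[X]\rangle=\langle D,z\cap[X]\rangle=\langle\operatorname{res}\theta,\Phi(z|_\Delta)\rangle$. Both $\langle\operatorname{res}\theta,\Phi(\cdot)\rangle$ and $\langle\,\cdot\,,[M]\rangle$ are nonzero linear forms on $H^{2d}(\Delta)=\mathbb{F}_2$, so they are equal.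

\subsection{The equivariant cohomology of $M\times M$}

The mod $2$ counterpart of Lemma~\ref{lem:generators} is available for any finite complex; see \cite[Ch.~VII]{SE} and \cite[Ch.~IV]{AM}.

\begin{theorem}[Steenrod--Nakaoka]\label{thm:SN}
To each homogeneous $a\in H^*(M)$ there is assigned a class $P(a)\in H_G^{2|a|}(X)$ such that
\[
\operatorname{res}P(a)=a\times a,\qquad P(a)|_\Delta=\sum_i\mathrm{Sq}^i(a)\,\eta^{|a|-i},\qquad P(ab)=P(a)P(b),\qquad P(1)=1,
\]
and $P(a+b)=P(a)+P(b)+\operatorname{tr}(a\times b)$ for $|a|=|b|$. If $\{a_i\}$ is a homogeneous basis of $H^*(M)$, then the classes $\operatorname{tr}(a_i\times a_j)$ with $i<j$ and $P(a_i)\eta^k$ with $k\ge0$ form a basis of $H_G^*(X)$.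
\end{theorem}

For $M=\mathbb{CP}^d$, the class $P(x)$ has the same images under $\operatorname{res}$ and $|_\Delta$ as the reduction of $Q$. We note three consequences of the theorem and \eqref{eq:transfer}. First, $\operatorname{tr}(a\times a)=\operatorname{tr}\operatorname{res}P(a)=0$ and $\operatorname{tr}(a\times b)=\operatorname{tr}(b\times a)$, so every transfer is a sum of basis elements $\operatorname{tr}(a_i\times a_j)$, $i<j$. Second, $\eta\operatorname{tr}(y)=\operatorname{tr}(y\operatorname{res}\eta)=0$, so $a\mapsto P(a)\eta^k$ is additive for $k\ge1$. Third, $P(0)=P(0+0)=2P(0)=0$.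

\subsection{The expansion of $\delta$}

\begin{lemma}\label{lem:expansion}
For some $\varepsilon_i\in\mathbb{F}_2$ and $y_0\in H^{2d}(X)$,
\[
\delta=\sum_{0\le j<d}P(v_j)\,\eta^{2d-2j}+\sum_{|a_i|=d}\varepsilon_iP(a_i)+\operatorname{tr}(y_0).
\]
\end{lemma}

Since $\delta|_\Delta$ is not known in advance, we determine $\delta$ by multiplying it with test classes $P(c)$ and reading off the coefficient of the top class. The product is computed once from the expansion and once on $\Delta$, where the Steenrod squares of $c$ appear; this is how the Wu classes enter.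

\begin{proof}
Expand $\delta$ in the basis of Theorem~\ref{thm:SN}. By additivity, the terms $P(a_i)\eta^{2d-2j}$ with $|a_i|=j<d$ add up to $P(A_j)\eta^{2d-2j}$ for some $A_j\in H^j(M)$. We must show $A_j=v_j$.

\emph{Integration.} The generator $\mu$ of $H^{2d}(M)=\mathbb{F}_2$ belongs to the basis. Let $\int\colon H_G^*(X)\to\mathbb{F}_2[\eta]$ send $P(\mu)\eta^k$ to $\eta^k$ and all other basis elements to $0$. It is $\mathbb{F}_2[\eta]$-linear, because $\eta$ kills transfers and shifts the other basis elements, and it vanishes in degrees below $4d$. In degree $4d$ there is no basis element $\operatorname{tr}(a_i\times a_j)$, since that would require $a_i=a_j=\mu$. The basis consists of $P(\mu)$, with $\operatorname{res}P(\mu)=\mu\times\mu$, and of classes $P(a_i)\eta^k$, $k>0$, with $\operatorname{res}=0$. So $\int\zeta=\langle\operatorname{res}\zeta,[X]\rangle$ in degree $4d$.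

\emph{Pushforward.} Let $N$ be the neighborhood of Lemma~\ref{lem:retract}(b). Excising the closed set $\tilde T\subset X\setminus\Delta$ gives $H_G^*(X,X\setminus\Delta)\cong H_G^*(N,N\setminus\Delta)$, a module over $H_G^*(N)\cong H_G^*(\Delta)=H^*(M)[\eta]$. For $z\in H_G^*(\Delta)$ let $\Delta_!(z)\in H_G^*(X)$ be the image of $\theta z$. This map is $\mathbb{F}_2[\eta]$-linear, and $\delta\,\zeta=\Delta_!(\zeta|_\Delta)$ for $\zeta\in H_G^*(X)$, both sides being the image of $\theta\zeta$. Let $a\in H^m(M)$. If $m<2d$, then $\int\Delta_!(a)=0$ by degree. If $m=2d$, then $\operatorname{res}\Delta_!(a)=D\cdot\mathrm{pr}_1^*a$, by the nonequivariant form of the same identity and $\mathrm{pr}_1^*a|_\Delta=a$; so $\int\Delta_!(a)=\langle a,[M]\rangle$ by \eqref{eq:dual}.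

\emph{Comparison.} Fix $0\le j<d$ and $c\in H^n(M)$ with $n=2d-j>d$. In $P(c)|_\Delta$ only the term with $\mathrm{Sq}^ic$ of degree $2d$, that is $i=j$, survives integration:
\[
\int\delta\,P(c)=\sum_i\eta^{n-i}\int\Delta_!(\mathrm{Sq}^ic)=\langle\mathrm{Sq}^jc,[M]\rangle\,\eta^{n-j}=\langle v_jc,[M]\rangle\,\eta^{2d-2j}.
\]
Now use the expansion. The product $\operatorname{tr}(y_0)P(c)=\operatorname{tr}(y_0\,(c\times c))$ vanishes because $2d+2n>4d=\dim X$. For $|a_i|=d$ we get $P(a_i)P(c)=P(a_ic)=P(0)=0$ because $d+n>2d$. For $j'<d$ the class $P(A_{j'}c)\eta^{2d-2j'}$ is, by additivity, a sum of classes $P(a_i)\eta^{2d-2j'}$ with $|a_i|=j'+n$. Its integral is $0$ unless $j'=j$, when it is $\langle A_jc,[M]\rangle\eta^{2d-2j}$. So $\langle A_jc,[M]\rangle=\langle v_jc,[M]\rangle$ for all $c\in H^{2d-j}(M)$, and $A_j=v_j$ by Poincar\'e duality.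
\end{proof}

\section{Necessity: (iii) implies (iv)}\label{sec:necessity}

Condition (iii) concerns $\tilde K$, while Lemma~\ref{lem:expansion} concerns $X$. We carry the information over in two steps, from $\tilde K$ to $\tilde T\simeq X\setminus\Delta$ and then across the diagonal.

\emph{Step 1: off the diagonal, $\eta^{2d}$ is a transfer.} Represent $\eta^{2d}\in H_G^{2d}(\tilde T)$ by an invariant cellular cocycle on $\tilde T$. By (iii) its restriction to the subcomplex $\tilde K$ is the coboundary of an invariant cochain; extend that cochain by zero and subtract its coboundary. The result is an invariant cocycle $\gamma$ representing $\eta^{2d}$ that vanishes on the $2d$-cells of $\tilde K$, which are the cells $\sigma\times\tau$ with $\dim\sigma=\dim\tau=d$. In each remaining orbit $\{\sigma\times\tau,\tau\times\sigma\}$ of $2d$-cells exactly one cell has first factor of dimension $>d$. Let $\gamma_+$ equal $\gamma$ on these cells and $0$ on all other $2d$-cells. Then $\gamma=\gamma_++t^*\gamma_+$, and $\gamma_+=\gamma$ on all $2d$-cells with first factor of dimension $\ge d$.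

The cochain $\gamma_+$ is a cocycle. Let $\alpha\times\beta$ be a $(2d+1)$-cell; its $2d$-dimensional faces are $\alpha'\times\beta$ and $\alpha\times\beta'$ with $\alpha',\beta'$ facets. If $\dim\alpha\ge d+1$, all of them have first factor of dimension $\ge d$, so the coboundaries of $\gamma_+$ and $\gamma$ agree on $\alpha\times\beta$, and the latter is $0$. If $\dim\alpha\le d$, then $\gamma_+$ vanishes on all of them.

Let $y=[\gamma_+]\in H^{2d}(\tilde T)=H^{2d}(X\setminus\Delta)$. Since $\gamma_+$ vanishes on $\tilde T\cap(K\times M)$, Lemma~\ref{lem:retract}(a) gives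
\[
\operatorname{tr}(y)=\eta^{2d}|_{X\setminus\Delta},\qquad y|_{(K\times M)\setminus\Delta}=0 .
\]

\emph{Step 2: $y$ extends to $X$.} The obstruction is the image of $y$ under the connecting map, in $H^{2d+1}(X,X\setminus\Delta)\cong H^1(M)$. It restricts to the corresponding image of $y|_{(K\times M)\setminus\Delta}=0$ in $H^{2d+1}(K\times M,(K\times M)\setminus\Delta)\cong H^1(K)$. As $d\ge1$, the map $H^1(M)\to H^1(K)$ is injective by \eqref{eq:skeleton}, so $y=\hat y|_{X\setminus\Delta}$ for some $\hat y\in H^{2d}(X)$. The class $\hat y|_{K\times M}$ vanishes off the diagonal, so it comes from $H^{2d}(K\times M,(K\times M)\setminus\Delta)\cong H^0(K)$. Since $K$ is connected, this group is $\mathbb{F}_2$, generated by the restriction of $\operatorname{res}\theta$. Hence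
\begin{equation}\label{eq:yhat}
\hat y|_{K\times M}=\varepsilon'D|_{K\times M}\qquad\text{for some }\varepsilon'\in\mathbb{F}_2 .
\end{equation}

\emph{Step 3: the Wu classes.} The class $\eta^{2d}-\operatorname{tr}(\hat y)$ vanishes on $X\setminus\Delta$, so by \eqref{eq:kernel} it equals $\varepsilon\delta$ with $\varepsilon\in\mathbb{F}_2$. Compare coefficients in the basis of Theorem~\ref{thm:SN}, using Lemma~\ref{lem:expansion}. The coefficient of $P(1)\eta^{2d}$ is $1$ on the left and $\varepsilon$ on the right, because $v_0=1$; so $\varepsilon=1$. For $0<j<d$ no $P(a_i)\eta^{2d-2j}$ occurs on the left, while on the right its coefficient is that of $a_i$ in $v_j$; so $v_j=0$.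

\emph{Step 4: the middle cohomology.} Applying $\operatorname{res}$ to $\eta^{2d}-\operatorname{tr}(\hat y)=\delta$ gives $\hat y+t^*\hat y=D$. For $z\in H^{2d}(X)$ let $z_{d,d}$ be the K\"unneth component in $H^d(M)\otimes H^d(M)$; then $(t^*z)_{d,d}=t^*(z_{d,d})$. By \eqref{eq:skeleton} the map $H^d(M)\otimes H^d(M)\to H^d(K)\otimes H^d(M)$ is injective, so \eqref{eq:yhat} gives $\hat y_{d,d}=\varepsilon'D_{d,d}$. Since $t^*D=D$,
\[
D_{d,d}=\hat y_{d,d}+t^*(\hat y_{d,d})=\varepsilon'D_{d,d}+\varepsilon'(t^*D)_{d,d}=2\varepsilon'D_{d,d}=0 .
\]
For $a,b\in H^d(M)$, only $D_{d,d}$ contributes to $\langle D\,(a\times b),[X]\rangle$, and this number is $\langle ab,[M]\rangle$ by \eqref{eq:dual}. So the Poincar\'e pairing on $H^d(M)$ is zero. It is nondegenerate, hence $H^d(M;\mathbb{F}_2)=0$. Together with Step 3 this is (iv).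

\section{Sufficiency: (iv) implies (ii)}\label{sec:sufficiency}

Assume (iv). Then $v_0=1$, $v_j=0$ for $0<j<d$, and no basis element has degree $d$, so Lemma~\ref{lem:expansion} says that $\delta_{\mathbb{F}_2}-\eta^{2d}$ is a transfer. Two things are missing compared with Section~\ref{sec:cp}. Proposition~\ref{prop:obstruction}(b) needs the integral class $u^d$; since $2u^d=0$, it will be enough to work over $R=\mathbb{Z}_{(2)}$. And over $R$ the cohomology of $M\times M$ may contain classes that are not cross products, so the vanishing on $K\times K$ has to be proved on chains. Both points are handled by a chain model of $M$ in which the hypothesis $H_d(M;\mathbb{F}_2)=0$ becomes the absence of chains in degree $d$.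

\emph{Orientability.} If $M$ were not orientable, then $H^{2d}(M;\mathbb{Z})=\mathbb{Z}/2$. The integral Bockstein map $H^{2d-1}(M;\mathbb{F}_2)\to H^{2d}(M;\mathbb{Z})$ is onto the elements killed by $2$, and reduction $H^{2d}(M;\mathbb{Z})\to H^{2d}(M;\mathbb{F}_2)$ is onto; so their composite $\mathrm{Sq}^1$ would be nonzero, that is, $v_1\ne0$. But (iv) gives $v=1$. So $M$ is orientable and $\delta_R$ is defined.

\emph{A minimal complex.} Let $S=S_*(M;R)$ be the singular complex. Each $H_j(M;R)$ is a finite sum of copies of $R$ and $R/2^e$, $e\ge1$. For each summand $R$ take the complex $R$ in degree $j$, and for each summand $R/2^e$ the complex $R\to R$, multiplication by $2^e$, in degrees $j+1$ and $j$. Let $C$ be the direct sum. Send the generators in degree $j$ to cycles representing generators of the summands, and those in degree $j+1$ to chains bounding $2^e$ times these cycles. This is a chain map $C\to S$ inducing an isomorphism in homology; between nonnegatively graded free complexes such a map is a chain homotopy equivalence. Let $g\colon S\to C$ be a homotopy inverse. The differential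 of $C\otimes\mathbb{F}_2$ is zero, so $\operatorname{rank}C_j=\dim H_j(M;\mathbb{F}_2)$. By (iv), $C_d=0$, and therefore
\[
C=L\oplus U\quad\text{as complexes},\qquad L\text{ in degrees }\le d-1,\quad U\text{ in degrees }\ge d+1 .
\]

\emph{An algebraic model for $H_G^*(X)$.} Let $W=S_*(EG;R)$, a complex of free $R[G]$-modules that is chain equivalent to $R$ over $R$; tensor products are over $R$. For a nonnegatively graded complex $\Gamma$ of free $R$-modules with $G$-action and $A=R$ or $\mathbb{F}_2$, put
\[
H_G^n(\Gamma;A)=H^n\operatorname{Hom}_{R[G]}(W\otimes\Gamma,A),\qquad H^n(\Gamma;A)=H^n\operatorname{Hom}_R(W\otimes\Gamma,A)=H^n\operatorname{Hom}_R(\Gamma,A),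
\]
with $\operatorname{res}$ and $\operatorname{tr}$ given by the cochain formulas of Section~\ref{sec:obstruction}. These groups and maps are additive in $\Gamma$. The complex $W\otimes\Gamma$ is free over $R[G]$, so an equivariant homology isomorphism out of or into it from another such complex is an equivariant chain homotopy equivalence. Let $t(a\otimes b)=(-1)^{|a||b|}b\otimes a$ on $S\otimes S$ and on $C\otimes C$. The shuffle map $S\otimes S\to S_*(X;R)$ is a homology isomorphism that commutes strictly with $t$, and the shuffle map $W\otimes S_*(X;R)\to S_*(EG\times X;R)$ is equivariant by naturality. The map $g\otimes g$ is an equivariant homology isomorphism as well. Hence $H_G^*(X;A)=H_G^*(C\otimes C;A)$ and $H^*(X;A)=H^*(C\otimes C;A)$, and the splitting of $G$-complexes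
\[
C\otimes C=(L\otimes L)\ \oplus\ (L\otimes U\oplus U\otimes L)\ \oplus\ (U\otimes U)
\]
splits both groups into three summands, compatibly with $\operatorname{res}$, $\operatorname{tr}$ and reduction mod $2$. In degree $2d$ they behave as follows.
\begin{enumerate}
\item[(1)] $H_G^{2d}(U\otimes U;A)=0$, because $W\otimes U\otimes U$ lives in degrees $\ge2d+2$.
\item[(2)] Every class in $H_G^{2d}(L\otimes U\oplus U\otimes L;A)$ is $\operatorname{tr}(y)$ with $y\in H^{2d}(L\otimes U;A)$. Indeed, $t$ exchanges the subcomplexes $W\otimes L\otimes U$ and $W\otimes U\otimes L$. An invariant cocycle $\varphi$ equals $\varphi_0+t^*\varphi_0$, where the cocycle $\varphi_0$ is $\varphi$ on the first subcomplex and $0$ on the second.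
\item[(3)] $H^{2d}(L\otimes L;A)=0$, because $L\otimes L$ lives in degrees $\le2d-2$. Hence $2=\operatorname{tr}\operatorname{res}=0$ on $H_G^{2d}(L\otimes L;R)$. By the long exact sequence of $0\to R\to R\to\mathbb{F}_2\to0$, the kernel of $H_G^{2d}(L\otimes L;R)\to H_G^{2d}(L\otimes L;\mathbb{F}_2)$ consists of the multiples of $2$; so this reduction is injective.
\end{enumerate}

\emph{The class $\delta_R-u^d$.} Let $z=\delta_R-u^d\in H_G^{2d}(X;R)$. Its reduction $\delta_{\mathbb{F}_2}-\eta^{2d}$ is a transfer, so the $L\otimes L$ component of the reduction is the transfer of an element of $H^{2d}(L\otimes L;\mathbb{F}_2)=0$. By (3) the $L\otimes L$ component of $z$ itself is zero, and by (1) and (2)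
\[
z=\operatorname{tr}(y),\qquad y\in H^{2d}(L\otimes U;R)\subset H^{2d}(X;R).
\]
We claim $y|_{K\times K}=0$. Order the vertices and let $C_*(K)\to S_*(K;R)$ be the inclusion of simplicial chains over $R$. The cohomology of $K\times K$ is computed by $C_*(K)\otimes C_*(K)$, and $y|_{K\times K}$ is represented by a cocycle that factors through $C_*(K)\otimes C_*(K)\to S\otimes S\to C\otimes C\to L\otimes U$. This map is a tensor product whose second factor $C_*(K)\to S\to C\to U$ is zero, because $C_*(K)$ lives in degrees $\le d$ and $U$ in degrees $\ge d+1$. This proves the claim.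

Since $\delta_R|_{\tilde K}=0$, we get $u^d|_{\tilde K}=-\operatorname{tr}(y|_{\tilde K})=0$ in $H^{2d}(\tilde K/G;R)=H^{2d}(\tilde K/G;\mathbb{Z})\otimes R$. So the integral class $u^d|_{\tilde K}$ is killed by an odd number and by $2$, hence is zero. Proposition~\ref{prop:obstruction}(b) gives (ii).

\section{End of the proof and examples}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:obstruction}(a) gives (i)$\Rightarrow$(ii)$\Rightarrow$(iii), Section~\ref{sec:necessity} gives (iii)$\Rightarrow$(iv), and Section~\ref{sec:sufficiency} gives (iv)$\Rightarrow$(ii). It remains to prove (ii)$\Rightarrow$(i) for $d\ne2$. For $d\ge3$ this is Proposition~\ref{prop:obstruction}(c). For $d=1$, condition (ii) implies (iv), so $H^1(M;\mathbb{F}_2)=0$ and $M\cong S^2$ by the classification of surfaces; then $K$ misses a point of $S^2$ and is planar. The last assertion holds because (iv) does not involve $T$.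
\end{proof}

\begin{remark}
For $d=2$ we do not claim (iv)$\Rightarrow$(i). Weber's theorem does not apply to $2$-complexes in $\mathbb{R}^4$, since $2\cdot4<3\cdot3$. This does not affect Theorem~\ref{thm:cp}, as $2$ is not of the form $2^k-1$.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:examples}]
Write a positive integer $m+1$ as $2^kr$ with $r$ odd. In $\mathbb{F}_2[\xi]/(\xi^{m+1})$ we have $(1+\xi)^{m+1}=(1+\xi^{2^k})^r=1+\xi^{2^k}+\cdots$, and this equals $1$ if and only if $2^k=m+1$.

(a) The ``if'' part is Theorem~\ref{thm:cp}. The ``only if'' part, including $d=2$, is (i)$\Rightarrow$(iv), since $w(\mathbb{CP}^d)=(1+x)^{d+1}$ equals $1$ only for $d=2^k-1$.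

(b) Here $d=2n$. By Borel--Hirzebruch, $w(\mathbb{HP}^n)=(1+y)^{n+1}$ with $y$ the generator of $H^4(\mathbb{HP}^n;\mathbb{F}_2)$, and $H^{2n}(\mathbb{HP}^n;\mathbb{F}_2)=0$ if and only if $n$ is odd, because the cohomology lies in the degrees divisible by $4$. So (iv) holds if and only if $n=2^k-1$. For $n\ge2$ we have $d\ge4$ and Theorem~\ref{thm:main} applies. For $n=1$, where $d=2$, the $2$-skeleton misses a point of $\mathbb{HP}^1=S^4$.

(c) The tangent bundle of a sphere becomes trivial after adding a trivial line bundle, so $w(S^a\times S^b)=1$. The cohomology lies in degrees $0,a,b,2d$, so $H^d=0$ if and only if $d\notin\{a,b\}$, that is, $a\ne b$. Apply Theorem~\ref{thm:main}.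
\end{proof}

\begin{thebibliography}{9}

\bibitem{AM} Adem and Milgram, \emph{Cohomology of Finite Groups}.

\bibitem{KM} Daisuke Kishimoto and Takahiro Matsushita, \emph{On the embeddability of skeleta of manifold triangulations}, arXiv:2410.17523 (2024).

\bibitem{SE} Steenrod and Epstein, \emph{Cohomology Operations}.

\bibitem{Weber} Weber, \emph{Plongements de poly\`edres dans le domaine m\'etastable}, Comment. Math. Helv. 42 (1967).

\end{thebibliography}
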